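# Simple copoints on colines of gammoids

All matroids are on finite ground sets. We write $Y+a$ for $Y\cup\{a\}$ and $Y-a$ for $Y\setminus\{a\}$. The question below comes from Lamar Chidiac and Winfried Hochstättler, "Positroids are 3-colorable", arXiv:2111.06983 (2021).

In a matroid of rank $r\ge 2$, fix a flat $L$ of rank $r-2$. The flats of rank $r-1$ that contain $L$ cut $E\setminus L$ into blocks. Does every simple gammoid have such an $L$ for which at least two blocks are single elements? The answer is yes.

**Theorem 1.** Every simple gammoid of rank at least $2$ has a coline with at least two simple copoints.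

We first prove this for strict gammoids, where the argument is short and gives more. Then we ask what changes for the others.

## 1. Strict gammoids

### 1.1 Colines, simple copoints, and pairs of cocircuits

**Definition (coline, copoint, simple copoint).** Let $M$ be a matroid of rank $r\ge2$ on $E$. A *copoint* is a flat of rank $r-1$, a *coline* is a flat of rank $r-2$. If $L$ is a coline, the copoints $H\supseteq L$ partition $E\setminus L$ into the sets $H\setminus L$. Such an $H$ is *simple* (on $L$) if $|H\setminus L|=1$, and *multiple* otherwise. A matroid is *simple* if it has no loops and no parallel pairs.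

Here are some cases by hand.

* *Rank $2$.* If $M$ is simple, the only coline is $\emptyset$, the copoints are the single elements, there are at least two of them, and all are simple.
* *Free matroids.* In $U_{r,r}$ every set is a flat. A coline is $E\setminus\{a,b\}$, and it lies in exactly two copoints, both simple.
* *$M(K_4)$.* This is simple of rank $3$. Its colines are single edges, its copoints are the four triangles and the three pairs of opposite edges. The edge $12$ lies in the copoints $\{12,13,23\}$, $\{12,14,24\}$, $\{12,34\}$, of which only the last is simple. By symmetry every coline of $M(K_4)$ has exactly one simple copoint, so the property asked for fails for some simple matroids.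

The complements of copoints are the cocircuits, that is, the circuits of the dual $M^*$. This turns the question into one about two circuits of the dual.

**Lemma 2.** Let $M$ be a matroid on $E$ of rank $r\ge 2$. If there are $Y\subseteq E$ and distinct $a,b\in E\setminus Y$ such that $Y+a$ and $Y+b$ are cocircuits, then $L=E\setminus(Y\cup\{a,b\})$ is a coline, and $L+a$, $L+b$ are simple copoints containing it.

*Proof.* The sets $L+b=E\setminus(Y+a)$ and $L+a=E\setminus(Y+b)$ are complements of cocircuits, hence copoints. Their intersection $L$ is a flat. Since $L$ is a flat not containing $a$, $r(L)<r(L+a)=r-1$. Removing one element lowers the rank by at most one, so $r(L)=r-2$. Finally $(L+a)\setminus L=\{a\}$ and $(L+b)\setminus L=\{b\}$. $\square$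

So we look for two circuits $Y+a$, $Y+b$ of $N:=M^*$ with $a\ne b$.

### 1.2 Gammoids and transversal matroids

**Definition (gammoid, strict gammoid).** A matroid $M$ on $E$ is a *gammoid* if there are a directed graph $D=(V,A)$ with $E\subseteq V$ and a set $B\subseteq V$ such that $X\subseteq E$ is independent if and only if there are $|X|$ pairwise vertex-disjoint directed paths in $D$, each starting in $X$ and ending in $B$, with each element of $X$ the start of exactly one of them. Paths may be trivial (a single vertex). If $E=V$, the gammoid is *strict*. With the same $D$ and $B$, every gammoid is a restriction $M_s|E$ of a strict gammoid $M_s$ on $V$.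

*Example.* Let $V=\{b_1,\dots,b_r,c_1,\dots,c_{n-r}\}$, with all arcs $c_j\to b_i$, and $B=\{b_1,\dots,b_r\}$. A linked set has at most $|B|=r$ elements. Conversely, if $|X|\le r$, use the trivial path at each $b_i\in X$ and send each $c_j\in X$ to its own unused $b_i$. So $U_{r,n}$ is a strict gammoid.

**Definition (transversal matroid).** Take a bipartite graph between a set $S$ and a set $P$ of *nodes*, and write $\Gamma(s)\subseteq P$ for the neighborhood of $s\in S$. The sets $A\subseteq S$ that can be matched into $P$ are the independent sets of a matroid $T$ on $S$. Such a matroid is *transversal*, and the graph *presents* it.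

*Example.* Let $P=\{1,2\}$, $\Gamma(b_i)=\{1\}$ and $\Gamma(c_i)=\{2\}$ for $i=1,2,3$. The graph presents $U_{1,3}\oplus U_{1,3}$.

We use three published facts.

* **(F1)** (Ingleton–Piff, *Gammoids and transversal matroids*, JCTB 15 (1973).) Strict gammoids are exactly the duals of transversal matroids.
* **(F2)** (Mason; see Oxley, *Matroid Theory*.) Gammoids are closed under minors and duality. This is needed only in Sections 7 and 8.
* **(F3)** (Mendelsohn–Dulmage.) In a bipartite graph, if one matching covers a set $S_1$ on one side and another covers a set $S_2$ on the other side, then some matching covers $S_1\cup S_2$.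

**Lemma 3.** A transversal matroid $T$ of rank $\rho$ has a presentation with exactly $\rho$ nodes.

*Proof.* In any presentation, match some basis onto a set $P_0$ of $\rho$ nodes. Let $Z$ be any basis. One matching covers $Z$ and another covers $P_0$, so by (F3) some matching covers $Z\cup P_0$. The set of its ends in $S$ is independent, so it has at most $\rho$ elements. As it contains $Z$, it equals $Z$. So the matching has $\rho$ edges, and its nodes, which include the $\rho$ nodes of $P_0$, are exactly $P_0$. Thus every basis, hence every independent set, can be matched into $P_0$. The converse is clear, so $P_0$ with the inherited neighborhoods presents $T$. $\square$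

### 1.3 Reading fundamental circuits off a matching

This step describes the circuits of a transversal matroid by reachability in a digraph. Let $T$ be transversal on $S$, presented with node set $P$, $|P|=r(T)$. For a basis $Z$ there is a bijection $\varphi:Z\to P$ with $\varphi(z)\in\Gamma(z)$ for all $z$. Let $D_\varphi$ be the digraph on $P$ with the arcs
$$\varphi(z)\to w\qquad (z\in Z,\ w\in\Gamma(z)-\varphi(z)).$$
So the arcs leaving a node depend only on the element matched to it. Let $\mathrm{reach}(u)$ be the set of nodes reachable from $u$, including $u$.

**Lemma 4.** For $a\in S\setminus Z$ and $z\in Z$, the set $Z-z+a$ is a basis of $T$ if and only if $\varphi(z)\in\mathrm{reach}(w)$ for some $w\in\Gamma(a)$.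

*Proof.* Let $Q$ be the set of nodes reachable from nodes of $\Gamma(a)$.

If $\varphi(z)\in Q$, take a simple path $w_0\to w_1\to\dots\to w_k=\varphi(z)$ with $w_0\in\Gamma(a)$. Match $a$ to $w_0$, match $\varphi^{-1}(w_i)$ to $w_{i+1}$ for $i<k$ (allowed by the definition of an arc), and leave all other elements of $Z-z$ as in $\varphi$. This matches $Z-z+a$ onto $P$.

If $\varphi(z)\notin Q$, then $\varphi^{-1}(Q)+a\subseteq Z-z+a$ has $|Q|+1$ elements. All neighbors of $a$ lie in $Q$, and all neighbors of an element of $\varphi^{-1}(Q)$ lie in $Q$, since $Q$ is closed under arcs. So $|Q|+1$ elements compete for $|Q|$ nodes, and $Z-z+a$ is not matchable. $\square$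

Recall that for a basis $X$ of a matroid $N$ and $a\notin X$, the fundamental circuit is $C_N(a,X)=\{a\}\cup\{x\in X: X-x+a\text{ is a basis of }N\}$.

### 1.4 The theorem for strict gammoids

The *girth* of a matroid that has a circuit is the size of a smallest circuit.

**Theorem 5.** Let $M$ be a strict gammoid of rank $r$ with at least one circuit, and let $g$ be its girth. There are disjoint $Y,A\subseteq E$ with $|A|\ge g-1$ such that $Y+a$ is a cocircuit for all $a\in A$. If $|A|\ge1$, then $F=E\setminus(Y\cup A)$ is a flat of rank $r-|A|$, and for all distinct $a,b\in A$ the set $F\cup(A\setminus\{a,b\})$ is a coline with the simple copoints $F\cup(A-a)$ and $F\cup(A-b)$.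

*Proof.* **Setup.** By (F1), $N=M^*$ is transversal, and $r(N)=|E|-r>0$ because $M$ has a circuit. By Lemma 3 we present $N$ with $|P|=r(N)\ge1$. For a basis $X$ of $N$, a bijection $\varphi:X\to P$ as in 1.3, and $u\in P$, put
$$\mathrm{wh}(u)=\{x\in X:\varphi(x)\in\mathrm{reach}(u)\}.$$
By Lemma 4, $C_N(a,X)=\{a\}\cup\bigcup_{w\in\Gamma(a)}\mathrm{wh}(w)$ for $a\in E\setminus X$.

**Step 1: an extremal choice.** We want many elements $a$ with the same $C_N(a,X)-a$. Among all triples $(X,\varphi,u)$ choose one with $|\mathrm{wh}(u)|$ maximum, and put
$$Y=\mathrm{wh}(u),\qquad R=\{t\in P:\mathrm{wh}(t)\supseteq Y\}=\{t\in P:\mathrm{wh}(t)=Y\}\ni u,$$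
where the equality holds by maximality. Let $E_1=\{e\in E:\Gamma(e)\cap R\ne\emptyset\}$ and $A=E_1\setminus X$. Since $Y\subseteq X$, the sets $Y$ and $A$ are disjoint.

**Step 2: $Y+a$ is a circuit of $N$ for every $a\in A$.** Let $s\in\Gamma(a)\cap R$. Then $\mathrm{wh}(s)=Y$, so $Y+a\subseteq C_N(a,X)$. Suppose the two sets differ. Then some $w\in\Gamma(a)$ has $\mathrm{wh}(w)\not\subseteq Y$. Hence $w\notin\mathrm{reach}(s)$, for otherwise $\mathrm{wh}(w)\subseteq\mathrm{wh}(s)=Y$. Let $x=\varphi^{-1}(w)$, so $x\notin Y$. Exchange $x$ for $a$: let $X'=X-x+a$, $\varphi'(a)=w$, and $\varphi'=\varphi$ otherwise. This is a bijection onto $P$ along edges, so $X'$ is a basis. The nodes in $\mathrm{reach}_\varphi(s)$ keep their elements, since $w$ is not among them, so $\mathrm{reach}_{\varphi'}(s)=\mathrm{reach}_\varphi(s)$, and $s$ still reaches the nodes of all elements of $Y\subseteq X'$. As $s\in\Gamma(a)$ and $s\ne w=\varphi'(a)$, there is an arc $w\to s$ in $D_{\varphi'}$. So with respect to $\varphi'$ we have $\mathrm{wh}(w)\supseteq Y+a$, which has $|Y|+1$ elements. This contradicts maximality.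

**Step 3: counting $A$.** If $x\in X$ has a neighbor $w\in R$, then either $\varphi(x)=w\in R$, or $\varphi(x)\to w$ is an arc, so $\mathrm{wh}(\varphi(x))\supseteq\mathrm{wh}(w)=Y$ and again $\varphi(x)\in R$. Conversely, if $\varphi(x)\in R$ then $x$ has the neighbor $\varphi(x)$ in $R$. Hence $X\cap E_1=\varphi^{-1}(R)$ has $|R|$ elements, and $|A|=|E_1|-|R|$. The elements of $E\setminus E_1$ have all their neighbors in $P\setminus R$, so $r_N(E\setminus E_1)\le|P|-|R|=r(N)-|R|$. By the formula for the rank of a dual,
$$r_M(E_1)=|E_1|-r(N)+r_N(E\setminus E_1)\le|E_1|-|R|=|A|.$$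
Since $|R|\ge1$, this gives $r_M(E_1)<|E_1|$. So $E_1$ contains a circuit, and $|A|\ge r_M(E_1)\ge g-1$.

**Step 4: ranks.** Let $|A|\ge1$. Each $F\cup(A-a)=E\setminus(Y+a)$ is a copoint. Intersecting these, $F\cup(A\setminus A')$ is a flat for every nonempty $A'\subseteq A$. The set $F\cup A$ properly contains a copoint, so it has rank $r$. Remove the elements of $A$ one at a time. At each step one element leaves, so the rank drops by at most one. What remains is a flat not containing the removed element, so the rank drops by at least one. Hence $r(F\cup(A\setminus A'))=r-|A'|$. With $A'=A$ this gives $r(F)=r-|A|$. With $A'=\{a,b\}$ it gives the coline, and $F\cup(A-a)$, $F\cup(A-b)$ exceed it by the single elements $b$ and $a$. $\square$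

*The strict case of Theorem 1.* Let $M$ be a simple strict gammoid of rank at least $2$. If $M$ has no circuit it is free, and we are done by 1.1. Otherwise $g\ge3$, so $|A|\ge2$, and Theorem 5 gives a coline with two simple copoints.

*Example.* Let $N=U_{1,3}\oplus U_{1,3}$ as in 1.2, so $M=U_{2,3}\oplus U_{2,3}$. With $X=\{b_1,c_1\}$ there are no arcs. Every triple has $|\mathrm{wh}(u)|=1$. For $u=1$ we get $Y=\{b_1\}$, $R=\{1\}$, $A=\{b_2,b_3\}$, and the coline is $\{c_1,c_2,c_3\}$.

*Sharpness.* For $U_{r,n}$ with $n>r\ge1$ we have $g-1=r$. Also $|A|\le r$ always, since $r(F)=r-|A|\ge0$. So the bound $g-1$ cannot be raised.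

## 2. Contracted elements

What changes when some vertices of the digraph are not in $E$? Let $M=M_s|E$ with $M_s$ strict on $V$. Dually, $M^*=M_s^*/(V\setminus E)$ is a contraction of a transversal matroid.

**Definition (representation).** A *representation* of a matroid $N$ on $E$ consists of a set $K$ disjoint from $E$ and a bipartite graph between $E\cup K$ and a node set $P$, presenting a transversal matroid $N'$, such that $|P|=r(N')$, $K$ is independent in $N'$, and $N=N'/K$.

Then $r_N(A)=r_{N'}(A\cup K)-|K|$ for $A\subseteq E$, and $r(N)=|P|-|K|$.

**Lemma 6.** The dual $N$ of a gammoid has a representation. If $N$ is transversal, it has one with $K=\emptyset$.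

*Proof.* With $M=M_s|E$ as above, $M_s^*$ is transversal by (F1), and $N=M_s^*/(V\setminus E)$. Let $K$ be a maximal independent subset of $V\setminus E$ in $M_s^*$. After contracting $K$, the other elements of $V\setminus E$ are loops, so contracting them is the same as deleting them. Hence $N=N'/K$, where $N'$ is the restriction of $M_s^*$ to $E\cup K$. It is transversal, and $K$ is independent in it. Lemma 3 gives $|P|=r(N')$. The second statement is Lemma 3 with $K=\emptyset$. $\square$

*Example A.* Let $P=\{1,2,3\}$, $E=\{e_i,f_i:1\le i\le3\}$, $K=\{p\}$, $\Gamma(e_i)=\Gamma(f_i)=\{i\}$, $\Gamma(p)=P$. A set is a basis of $N=N'/p$ if and only if it consists of two elements at different nodes, since $p$ takes the third node. So $N$ has rank $2$ and three parallel classes $\{e_i,f_i\}$. Its dual is $M(K_{2,3})$, with $e_i,f_i$ the two edges at the $i$th vertex of degree $2$. Indeed, a spanning tree of $K_{2,3}$ has four edges and contains at most one full pair $\{e_i,f_i\}$, so it consists of one full pair and one edge of each other pair, and all such sets are spanning trees.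

**A first attempt: apply Theorem 5 to $M_s$.** This fails because $M_s$ need not be simple when $M$ is.

*Example B.* Let $P=\{1,2,3\}$, $\Gamma(b_i)=\{1\}$, $\Gamma(c_i)=\{2\}$ $(i=1,2,3)$, $K=\{\kappa\}$, $\Gamma(\kappa)=\{1,2,3\}$. Only $\kappa$ has node $3$ as a neighbor, so we may place $\kappa$ there, and $N=N'/\kappa=U_{1,3}\oplus U_{1,3}$. The dual $M=U_{2,3}\oplus U_{2,3}$ is simple. But $\kappa$ is in every basis of $N'$, so it is a loop of the strict gammoid $(N')^*$. This has girth $1$, and Theorem 5 promises only $|A|\ge0$.

**A second attempt: repeat the proof of Theorem 5 inside $N'$, with bases that contain $K$.** For a basis $X$ of $N$, the set $X\cup K$ is a basis of $N'$. So there is a bijection $\varphi:X\cup K\to P$ along edges, with a digraph $D_\varphi$ as in 1.3. Call the elements of $X$ *white* and those of $K$ *black*. Black elements disappear from circuits of $N$, so we count white ones only: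
$$\mathrm{wh}(u)=\{x\in X:\varphi(x)\in\mathrm{reach}(u)\}.$$
For $a\in E\setminus X$ and $x\in X$, the set $X-x+a$ is a basis of $N$ if and only if $(X\cup K)-x+a$ is a basis of $N'$. So Lemma 4, applied to $T=N'$ and $Z=X\cup K$, gives
$$C_N(a,X)=\{a\}\cup\bigcup_{w\in\Gamma(a)}\mathrm{wh}(w).\tag{1}$$
Make the extremal choice of $(X,\varphi,u)$ as before. Two things go wrong.

* In Step 2 we removed the element at the node $w$. If that element is black, it may not be removed.
* In Step 3 the nodes of $R$ may all be filled by black elements. Then no white element has a neighbor in $R$, and the strict inequality is lost.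

The first trouble is repaired in Section 3 by pushing black elements along a path. The second is serious. In Example B take $X=\{b_1,c_1\}$, $\varphi(b_1)=1$, $\varphi(c_1)=2$, $\varphi(\kappa)=3$. The arcs are $3\to1$ and $3\to2$. Then $\mathrm{wh}(3)=\{b_1,c_1\}$ is maximum, since it is all of $X$, while $\mathrm{wh}(1)=\{b_1\}$ and $\mathrm{wh}(2)=\{c_1\}$. So $R=\{3\}$, and *no* element of $E$ has a neighbor in $R$: the choice gives no circuit at all. Now add an element $a$ with $\Gamma(a)=\{3\}$. The new $N$ has rank $2$ and parallel classes $\{b_1,b_2,b_3\}$, $\{c_1,c_2,c_3\}$, $\{a\}$. Its cocircuits are the complements of these classes and have sizes $4,4,6$, so $M=N^*$ is still simple. The same triple is extremal, $R=\{3\}$, and only $a$ has a neighbor in $R$: we get one circuit $\{b_1,c_1,a\}$ and need two.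

In both examples the representation is wasteful, because $N$ is transversal and no black element is needed. In the second one, $a$ can be joined directly to the nodes $1,2$ that $\kappa$ leads to. This suggests taking a representation with $|K|$ **minimum** and showing that then the bad situation cannot occur. Section 4 carries this out.

## 3. The extremal choice with black elements

Throughout this section fix any representation of $N=M^*$ with $P\ne\emptyset$. Among all triples $(X,\varphi,u)$, where $X$ is a basis of $N$, $\varphi:X\cup K\to P$ is a bijection along edges and $u\in P$, choose one with $|\mathrm{wh}(u)|$ maximum. As before put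
$$Y=\mathrm{wh}(u),\qquad R=\{t\in P:\mathrm{wh}(t)\supseteq Y\}=\{t\in P:\mathrm{wh}(t)=Y\}\ni u,$$
the equality by maximality.

The first lemma says which basis elements have a neighbor in $R$; it feeds the count.

**Lemma 7.** The elements of $X\cup K$ having a neighbor in $R$ are exactly those of $\varphi^{-1}(R)$.

*Proof.* Let $s\in X\cup K$ have a neighbor $w\in R$. Either $\varphi(s)=w\in R$, or $\varphi(s)\to w$ is an arc. In the latter case $\mathrm{wh}(\varphi(s))\supseteq\mathrm{wh}(w)=Y$, so $\varphi(s)\in R$. Conversely, if $\varphi(s)\in R$, then $\varphi(s)$ is a neighbor of $s$ in $R$. $\square$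

The next lemma produces the circuits. It differs from Step 2 of Theorem 5 in that the exchange runs along a path of black nodes.

**Lemma 8.** If $a\in E\setminus X$ and $\Gamma(a)\cap R\ne\emptyset$, then $Y+a$ is a circuit of $N$.

*Proof.* Let $s\in\Gamma(a)\cap R$, so $\mathrm{wh}(s)=Y$. By (1), $Y+a\subseteq C_N(a,X)$, and it suffices to show $\mathrm{wh}(w)\subseteq Y$ for all $w\in\Gamma(a)$.

Suppose this fails. Then there is a simple path $w_0\to w_1\to\dots\to w_k=\varphi(x)$ in $D_\varphi$ with $w_0\in\Gamma(a)$ and $x\in X\setminus Y$. Among all such paths (over all $w_0$ and $x$) take one with $k$ minimal, and let $\tau_i=\varphi^{-1}(w_i)$ for $i<k$.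

**The path avoids $\mathrm{reach}(s)$.** Every $w_i$ reaches $\varphi(x)$. Since $x\notin Y=\mathrm{wh}(s)$, the node $\varphi(x)$ is not in $\mathrm{reach}(s)$. So no $w_i$ lies in $\mathrm{reach}(s)$.

**The $\tau_i$ are black.** If $\tau_i\in X\setminus Y$ for some $i<k$, the path could be stopped at $w_i$, against the minimality of $k$. If $\tau_i\in Y=\mathrm{wh}(s)$, then $w_i=\varphi(\tau_i)\in\mathrm{reach}(s)$, which we have excluded. So $\tau_i\in K$ for all $i<k$.

**The exchange.** Let $X'=X-x+a$, and define $\varphi'(a)=w_0$, $\varphi'(\tau_i)=w_{i+1}$ for $i<k$, and $\varphi'=\varphi$ on all other elements. This is a bijection $X'\cup K\to P$ along edges. All of $K$ is still present, so $X'\cup K$ is a basis of $N'$, and $X'$ is a basis of $N$. The only nodes whose elements changed are $w_0,\dots,w_k$, and none of them is in $\mathrm{reach}_\varphi(s)$. So $\mathrm{reach}_{\varphi'}(s)=\mathrm{reach}_\varphi(s)$, and these nodes keep their elements. Since $x\notin Y$, also $Y\subseteq X'$. So in $D_{\varphi'}$ the node $s$ still reaches the nodes of all elements of $Y$. Finally $s\in\Gamma(a)$ and $s\ne w_0=\varphi'(a)$, because $w_0\notin\mathrm{reach}(s)$.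 So $w_0\to s$ is an arc of $D_{\varphi'}$, and with respect to $\varphi'$ we have $\mathrm{wh}(w_0)\supseteq Y+a$. As $a\notin Y$, this contradicts maximality. $\square$

For the count, put
$$E_1=\{e\in E:\Gamma(e)\cap R\ne\emptyset\},\quad X_1=X\cap E_1,\quad K_1=\{\kappa\in K:\Gamma(\kappa)\cap R\ne\emptyset\}.$$
By Lemma 7, $\varphi(X_1\cup K_1)=R$ and $|X_1|+|K_1|=|R|$.

**Lemma 9.** $r_M(E_1)\le|E_1\setminus X|=|E_1|-|X_1|$.

*Proof.* The elements of $(E\setminus E_1)\cup(K\setminus K_1)$ have all neighbors in $P\setminus R$, so this set has rank at most $|P|-|R|$ in $N'$. Adding $K_1$ raises the rank by at most $|K_1|$. Therefore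
$$r_N(E\setminus E_1)=r_{N'}((E\setminus E_1)\cup K)-|K|\le|P|-|R|+|K_1|-|K|=r(N)-|X_1|,$$
and $r_M(E_1)=|E_1|-r(N)+r_N(E\setminus E_1)\le|E_1|-|X_1|$. $\square$

*Example A, continued.* Take $X=\{e_1,e_2\}$, $\varphi(e_1)=1$, $\varphi(e_2)=2$, $\varphi(p)=3$. The arcs are $3\to1$, $3\to2$, so $Y=\mathrm{wh}(3)=\{e_1,e_2\}$ is maximum, $R=\{3\}$, $X_1=\emptyset$, $K_1=\{p\}$, $E_1=\{e_3,f_3\}$. The set $R$ is filled by a black element, but two elements of $E$ have a neighbor in it. The circuits are $\{e_1,e_2,e_3\}$ and $\{e_1,e_2,f_3\}$, and the coline of $M(K_{2,3})$ is $\{f_1,f_2\}$.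

## 4. Eliminating a block of nodes filled by black elements

Suppose $R$ is filled by black elements only and at most one element $a$ of $E$ has a neighbor in $R$. Then $R$ is only a relay for $a$: if $a$ takes a node in $R$, black elements are pushed along until one of them leaves $R$. We replace the relay by direct edges.

With two elements at $R$ this would be wrong, since they compete for the relay. In Example A, removing node $3$ and $p$ and joining both $e_3$ and $f_3$ to $\{1,2\}$ would make $\{e_3,f_3\}$ independent, but it is a parallel pair of $N$.

**Lemma 10.** If the representation in Section 3 has $|K|$ minimum among all representations of $N$, then it is impossible that $X_1=\emptyset$ and $|E_1|\le1$.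

*Proof.* Suppose $X_1=\emptyset$ and $|E_1|\le1$. Then $\varphi$ maps $K_1$ bijectively onto $R\ne\emptyset$, so $K_1\ne\emptyset$. We build a representation of $N$ with node set $P\setminus R$ and contracted set $K\setminus K_1$, which contradicts minimality.

**The new graph.** For $e\in(E\cup K)\setminus(K_1\cup E_1)$ put $\Gamma''(e)=\Gamma(e)$. This is contained in $P\setminus R$ by the definitions of $E_1$ and $K_1$. If $E_1=\{a\}$, let $Q\subseteq R$ be the set of nodes reachable from $\Gamma(a)\cap R$ by paths of $D_\varphi$ inside $R$, and put
$$\Gamma''(a)=(\Gamma(a)\setminus R)\cup\bigcup\{\Gamma(\kappa)\setminus R:\kappa\in K_1,\ \varphi(\kappa)\in Q\}.$$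

We claim that for $A\subseteq(E\cup K)\setminus K_1$,
$$A\cup K_1\text{ is }\Gamma\text{-matchable into }P\iff A\text{ is }\Gamma''\text{-matchable into }P\setminus R.\tag{2}$$

**($\Leftarrow$): from direct edges to the relay.** Let $\psi$ be a $\Gamma''$-matching of $A$ into $P\setminus R$.

If $E_1=\emptyset$, or $a\notin A$, or $\psi(a)\in\Gamma(a)$, then $\psi$ uses only edges of $\Gamma$. Together with $\varphi|_{K_1}$, which fills $R$, it is a $\Gamma$-matching of $A\cup K_1$.

Otherwise $\psi(a)\in\Gamma(\kappa)\setminus R$ for some $\kappa\in K_1$ with $\varphi(\kappa)\in Q$. So there is a simple path $q_0\to\dots\to q_k=\varphi(\kappa)$ inside $R$ with $q_0\in\Gamma(a)$. All $\varphi^{-1}(q_i)$ are in $K_1$. Match $a$ to $q_0$, match $\varphi^{-1}(q_i)$ to $q_{i+1}$ for $i<k$, match $\kappa=\varphi^{-1}(q_k)$ to $\psi(a)$, the rest of $K_1$ by $\varphi$, and $A-a$ by $\psi$. The nodes of $R$ are used once each, $\psi(a)$ is used by $\kappa$ only, and all edges are in $\Gamma$.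

**($\Rightarrow$): from the relay to direct edges.** Let $\theta$ be a $\Gamma$-matching of $A\cup K_1$ into $P$. The elements of $A\setminus E_1$ have all neighbors in $P\setminus R$, so $\theta$ maps them there along edges of $\Gamma''$, and we keep $\theta$ on them. This settles the case that $E_1=\emptyset$ or $a\notin A$. If $a\in A$, we need an image for $a$.

If $\theta(a)\notin R$, then $\theta(a)\in\Gamma(a)\setminus R\subseteq\Gamma''(a)$, and we use it.

If $\theta(a)\in R$, let $q_0=\theta(a)$. It lies in $\Gamma(a)\cap R\subseteq Q$. Let $\kappa_0=\varphi^{-1}(q_0)\in K_1$. As long as $\theta(\kappa_i)\in R$, put $q_{i+1}=\theta(\kappa_i)$ and $\kappa_{i+1}=\varphi^{-1}(q_{i+1})\in K_1$. Each $q_{i+1}$ is in $Q$, because $q_{i+1}\in\Gamma(\kappa_i)\cap R$ either equals $q_i=\varphi(\kappa_i)$ or is the head of an arc $q_i\to q_{i+1}$ inside $R$.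

The $q_i$ are distinct. Suppose $q_i=q_j$ with $j<i$. If $j>0$, then $\theta(\kappa_{i-1})=\theta(\kappa_{j-1})$, so $\kappa_{i-1}=\kappa_{j-1}$ by injectivity of $\theta$, and $q_{i-1}=q_{j-1}$. Repeating this, we reach $q_i=q_0$ for some $i>0$. This says $\theta(\kappa_{i-1})=\theta(a)$, which is impossible since $\kappa_{i-1}\in K_1$ and $a\in E$ are different elements.

Since $R$ is finite, the process stops with some $\theta(\kappa_k)\notin R$. As $\varphi(\kappa_k)=q_k\in Q$, the node $\theta(\kappa_k)\in\Gamma(\kappa_k)\setminus R$ lies in $\Gamma''(a)$. It is not the $\theta$-image of an element of $A-a$, because it is the image of $\kappa_k\notin A$. Match $a$ to it. This proves (2).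

**The new representation.** Since $K_1$ is independent in $N'$, a set $A$ is independent in $N'/K_1$ if and only if $A\cup K_1$ is independent in $N'$. So (2) says that $\Gamma''$ presents $N'/K_1$ with node set $P\setminus R$. Moreover $r(N'/K_1)=|P|-|K_1|=|P\setminus R|$, the set $K\setminus K_1$ is independent in $N'/K_1$, and $N=(N'/K_1)/(K\setminus K_1)$. This is a representation of $N$ with a smaller contracted set, a contradiction. $\square$

In Example B with the element $a$, the construction gives $\Gamma''(a)=\{1,2\}$, and the black element is gone.

## 5. Proof of Theorem 1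

Let $M$ be a simple gammoid of rank at least $2$ and $N=M^*$.

**The case $r(N)=0$.** Every one-element set is a circuit of $N$, and $|E|=r(M)\ge2$. Apply Lemma 2 with $Y=\emptyset$.

**The case $r(N)>0$: setup.** By Lemma 6 there are representations of $N$. Take one with $|K|$ minimum. Then $|P|=r(N)+|K|>0$, so Section 3 applies.

**At least two elements of $E$ have a neighbor in $R$.** Suppose $|E_1|\le1$. By Lemma 10, $X_1\ne\emptyset$, so $E_1=X_1$ is a single element. By Lemma 9, $r_M(E_1)\le|E_1|-|X_1|=0$, so this element is a loop of $M$, which contradicts simplicity. Hence $|E_1|\ge2$.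

**Two circuits.** Since $M$ is simple and $|E_1|\ge2$, we have $r_M(E_1)\ge2$. By Lemma 9, $|E_1\setminus X|\ge2$. Choose distinct $a,b\in E_1\setminus X$. By Lemma 8, $Y+a$ and $Y+b$ are circuits of $N$, that is, cocircuits of $M$, and $a,b\notin X\supseteq Y$. Lemma 2 gives the coline. $\blacksquare$

*Remark.* Let $M$ be a loopless gammoid of rank $\ge2$, not necessarily simple. Let $E_0$ contain one element of each parallel class. Then $M|E_0$ is a simple gammoid of the same rank (same digraph), and Theorem 1 gives a coline $L_0$ with simple copoints $L_0+a$, $L_0+b$. The flats of $M$ are the unions of the parallel classes that meet a given flat of $M|E_0$. So the closure $L$ of $L_0$ in $M$ is a coline, and the closures of $L_0+a$ and $L_0+b$ are two copoints $H\supseteq L$ for which $H\setminus L$ is a single parallel class.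

## 6. Sharpness: the matroids $M(K_{2,k})$

The number $2$ in Theorem 1 cannot be replaced by $3$: in $U_{r,r}$ every coline has exactly two copoints. There is also an infinite family of connected examples.

**Proposition 11.** For $k\ge3$, $M(K_{2,k})$ is a connected simple gammoid, and no coline of it has three simple copoints.

*Proof.* **Connected and simple.** Any two edges of $K_{2,k}$ lie in a common $4$-cycle, and the shortest cycles have length $4$.

**Gammoid.** Take vertices $p,e_i,f_i$ $(1\le i\le k)$, arcs $e_i\to f_i$ and $e_i\to p$, $B=\{p,f_1,\dots,f_k\}$ and $E=\{e_i,f_i:1\le i\le k\}$. The only path from $f_i$ is the trivial one, and a path from $e_i$ to $B$ ends in $f_i$ or in $p$. If $e_i,f_i\in X$, then $e_i$ must use $p$. So $X$ is linked into $B$ if and only if at most one $i$ has $e_i,f_i\in X$: in that case send $e_i$ to $p$ for this $i$, and every other $e_j\in X$ to $f_j$. Let $e_i,f_i$ be the two edges at the $i$th vertex of degree $2$. Every cycle of $K_{2,k}$ passes through two such vertices and contains both pairs of edges there, and any two full pairs form a cycle. So the linked sets are exactly the forests.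

**Two-element bonds.** Delete two edges at different degree-$2$ vertices. A third degree-$2$ vertex still joins the two hubs, and every degree-$2$ vertex keeps an edge to a hub. So the graph stays connected. Hence a two-element bond consists of the two edges at one degree-$2$ vertex, and two different two-element bonds are disjoint.

**No three simple copoints.** Let $L$ be a coline of $M=M(K_{2,k})$. The matroid $M/L$ is binary of rank $2$ without loops. A two-dimensional space over the field with two elements has three nonzero vectors, so $M/L$ has at most three parallel classes, and $L$ lies in at most three copoints. If three were simple, then $E\setminus L=\{a,b,c\}$, and the complements $\{b,c\},\{a,c\},\{a,b\}$ of $L+a$, $L+b$, $L+c$ would be bonds. But $\{a,b\}$ and $\{a,c\}$ are different and not disjoint, a contradiction. $\square$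

The same family shows that the bound $|A|\ge g-1$ of Theorem 5 fails for gammoids that are not strict. For $M=M(K_{2,k})$, $k\ge3$, we have $g-1=3$. Suppose $Y+a_1,Y+a_2,Y+a_3$ were cocircuits with distinct $a_i\notin Y$. They are circuits of $M^*$, which is binary, so each symmetric difference $\{a_i,a_j\}$ is a disjoint union of circuits of $M^*$, that is, of bonds of $K_{2,k}$. This graph has no cut edge, so $\{a_i,a_j\}$ is a bond. Thus $\{a_1,a_2\}$ and $\{a_1,a_3\}$ are both bonds, which we have just excluded.

## 7. Nowhere-zero 3-coflows of oriented gammoids

**Definition (coflow).** For an oriented matroid $O$ on $E$, let $\mathcal F(O)\subseteq\mathbb Z^E$ be the lattice generated by the signed cocircuits, written as $\{0,\pm1\}$-vectors. Its elements are *coflows*. A coflow $f$ with $f(e)\in\{\pm1,\pm2\}$ for all $e$ is a *nowhere-zero 3-coflow*.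

*Example.* Orient a triangle as $1\to2$, $2\to3$, $1\to3$. The edges leaving vertex $1$ and the edges entering vertex $3$ give the signed cocircuits $(1,0,1)$ and $(0,1,1)$, in the order of edges $12,23,13$. Their sum $(1,1,2)$ is a nowhere-zero 3-coflow.

We use four textbook facts. Signed circuits and signed cocircuits are orthogonal: if their supports meet, then the products of their entries take both signs. The signed cocircuits of $O/S$, extended by $0$ on $S$, are signed cocircuits of $O$. The signed cocircuits of $O\setminus e$ are restrictions of signed cocircuits of $O$. Oriented matroids of rank $2$ are realizable.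

**Corollary 12.** Every orientation $O$ of a loopless gammoid $M$ has a coflow $f$ with $f(e)\in\{\pm1,\pm2\}$ for all $e$ (a nowhere-zero 3-coflow).

*Proof.* We use induction on $|E|$. The case $E=\emptyset$ is trivial, and it contains rank $0$.

**A parallel pair $e,e'$.** Let $C$ be a signed circuit with support $\{e,e'\}$. By orthogonality, for every signed cocircuit $D$ either $D(e)=D(e')=0$, or both are nonzero and $D(e)D(e')=-C(e)C(e')$. So $D(e')=\sigma D(e)$ with $\sigma=-C(e)C(e')$, for all $D$. By induction, $O\setminus e'$ has a coflow with entries in $\{\pm1,\pm2\}$. Write it as an integer combination of signed cocircuits of $O\setminus e'$. Each of these is the restriction of a signed cocircuit of $O$. The same combination of those is a coflow $f$ of $O$ that extends the given one and has $|f(e')|=|f(e)|$.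

**$M$ simple of rank $1$.** Then $|E|=1$, and the signed cocircuit itself works.

**$M$ simple of rank at least $2$: a coflow supported on two elements.** By Theorem 1 there is a coline $L$ with simple copoints $L+a$, $L+b$. The oriented matroid $O/L$ has rank $2$ and no loops, its parallel classes are the sets $H\setminus L$ for copoints $H\supseteq L$, and it is realizable. Reorientation only changes signs of coordinates. So we may assume its elements are vectors in the plane at angles $\theta_1<\dots<\theta_m$ in $[0,\pi)$, with parallel classes $S_1,\dots,S_m$. For $v_i\in S_i$ the functional $\det(v_i,\cdot)$ has on a vector of $S_j$ the sign of $\sin(\theta_j-\theta_i)$. This gives the signed cocircuit $D_i$ equal to $-1$ on $S_j$ for $j<i$, to $0$ on $S_i$, and to $+1$ on $S_j$ for $j>i$. Subtracting, the contributions outside $S_i\cup S_{i+1}$ cancel, and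
$$D_i-D_{i+1}=\mathbf 1_{S_i}+\mathbf 1_{S_{i+1}}.$$
The alternating sum of these vectors for the indices $i,i+1,\dots,j-1$ is $\mathbf 1_{S_i}-(-1)^{j-i}\mathbf 1_{S_j}$, which is $\mathbf 1_{S_i}+\mathbf 1_{S_j}$ or $\mathbf 1_{S_i}-\mathbf 1_{S_j}$. Apply this to the classes $\{a\}$ and $\{b\}$, undo the reorientation, and extend by $0$ on $L$. The result is a coflow $v$ of $O$ with support $\{a,b\}$ and $v(a),v(b)\in\{\pm1\}$.

**$M$ simple of rank at least $2$: repairing the coordinate $a$.** Since $M$ is simple, $O/a$ is loopless. It is an orientation of $M/a$, which is a gammoid by (F2). By induction it has a coflow with entries in $\{\pm1,\pm2\}$. Extended by $0$ at $a$, this is some $h\in\mathcal F(O)$. Choose $\varepsilon=\pm1$ so that $\varepsilon v(b)$ has the sign of $h(b)$ if $|h(b)|=1$, and the opposite sign if $|h(b)|=2$. Let $f=h+\varepsilon v$. Then $|f(a)|=1$, $|f(b)|\in\{1,2\}$, and $f=h$ elsewhere. $\square$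

## 8. Binary matroids: a converse

**Proposition 13.** For a binary matroid $M$ the following are equivalent:

1. $M$ is a gammoid;
2. every simple minor of $M$ of rank $\ge2$ has a coline with at least two simple copoints;
3. $M$ has no $M(K_4)$-minor.

*Proof.* **1 implies 2.** By (F2) every minor of $M$ is a gammoid, and Theorem 1 applies to the simple minors of rank $\ge2$.

**2 implies 3.** As computed in 1.1, $M(K_4)$ is simple of rank $3$, and each of its colines has exactly one simple copoint. So it cannot be a minor of $M$.

**3 implies 1.** A binary matroid has no $U_{2,4}$-minor. By Brylawski (1971; see Oxley, *Matroid Theory*, §12.2), a matroid with no $U_{2,4}$- and no $M(K_4)$-minor is a direct sum of series-parallel networks, that is, of matroids obtained from one-element matroids by series and parallel extensions. We check that all of these are gammoids.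

*One-element matroids.* Take one vertex $e$, with $B=\{e\}$ for $U_{1,1}$ and $B=\emptyset$ for $U_{0,1}$.

*Direct sums.* Take the disjoint union of the digraphs and of the sets $B$.

*Parallel extensions.* Given a digraph for a gammoid with an element $e$, add a new vertex $e'$, not in $B$, whose only arc is $e'\to e$. No arc enters $e'$, so a path contains $e'$ only as its first vertex, and a path from $e'$ to $B$ must continue to $e$. Hence sets without $e'$ are independent exactly as before. A set $X$ with $e'\in X$, $e\notin X$ is independent if and only if $X-e'+e$ is: remove or add the first vertex $e'$ of the path. A set containing both $e$ and $e'$ is dependent, because the path from $e'$ would meet the path from $e$. So $e'$ has been added parallel to $e$.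

*Series extensions.* These are the duals of parallel extensions, and gammoids are closed under duality by (F2). $\square$
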